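\title{Deleting edges from the square grid: the exact power of 2 in the number of perfect matchings}

\begin{abstract}
We prove that if any $k$ of the $r$ edges $\{(i,i),(i+1,i)\}$, $0\le i\le r-1$, are deleted from the $2r\times 2r$ grid graph, then the number of perfect matchings is $2^{r-k}$ times an odd integer. This is a conjecture from a paper of Barkley and Liu. The proof computes twice the inverse of the Kasteleyn matrix modulo $2$ in closed form. For an arbitrary set of $k\le r$ deleted edges, a $k\times k$ determinant over $\mathbb F_2$ then decides whether $2^{r-k}$ is the exact power of $2$. We also classify the edge sets that behave like the one above and prove a weighted version.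
\end{abstract}

\section{The problem and the main results}\label{sec:intro}

A \emph{perfect matching} of a graph $G$ is a set of edges that contains each vertex exactly once, and $m(G)$ denotes the number of perfect matchings. Fix $r\ge 1$ and put $n=2r$. Let $\Gamma$ be the $n\times n$ grid graph: its vertices are the points $(x,y)\in\mathbb Z^2$ with $0\le x,y\le n-1$, and two vertices are adjacent when their Euclidean distance is $1$. For a set $S$ of edges, $\Gamma-S$ is the graph on the same vertices with the edges of $S$ deleted. The \emph{step-diagonal} (Figure~\ref{fig:grid}, left) consists of the $r$ horizontal edges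
\[
e_i=\{(i,i),(i+1,i)\},\qquad i=0,1,\dots,r-1 .
\]

\begin{theorem}\label{thm:main}
Let $S$ be a set of $k$ edges of the step-diagonal, $0\le k\le r$. Then $m(\Gamma-S)=2^{r-k}b$ for some odd integer $b$.
\end{theorem}

This statement is posed as a conjecture (``Deleting from step-diagonals'') in the paper of Barkley and Liu~\cite{BL}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[gray!40] (0,0) grid (7,7);
\foreach \p in {0,...,3} \draw[gray,thick] (\p,\p) rectangle (7-\p,7-\p);
\foreach \i in {0,...,3} \draw[line width=2.6pt] (\i,\i) -- (\i+1,\i);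
\foreach \x in {0,...,7} \foreach \y [evaluate=\y as \c using {int(100*mod(\x+\y+1,2))}] in {0,...,7} \draw[fill=black!\c] (\x,\y) circle (2.6pt);
\begin{scope}[xshift=10cm]
\draw[gray!40] (0,0) grid (7,7);
\draw[thick] (3,0) -- (7,4) -- (4,7) -- (0,3) -- cycle;
\foreach \s in {3,5,...,11} \foreach \d in {-3,-1,1,3} \draw[thick,fill=white] ({(\s+\d)/2},{(\s-\d)/2}) circle (5pt);
\end{scope}
\end{tikzpicture}
\caption{The $8\times 8$ grid ($r=4$), with $(0,0)$ at the lower left. Left: the black and white vertices, the four step-diagonal edges (heavy) and the four concentric squares, called layers (dark gray). Right: the tilted rectangle $|x-y|\le 3\le\min(x+y,14-x-y)$ and the $20$ white vertices in it.}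
\label{fig:grid}
\end{figure}

For $r=1$ the graph $\Gamma$ is a $4$-cycle. It has two perfect matchings, and deleting $e_0$ leaves one. The next case shows both the pattern and its limits. Call a vertex $(x,y)$ \emph{black} if $x+y$ is even and \emph{white} otherwise; every edge has one end of each color.

\begin{example}\label{ex:counts}
Let $r=2$. Sort the perfect matchings by the set $T$ of heights $y$ at which the edge $\{(1,y),(2,y)\}$ is used. The remaining vertices of the left half are matched among themselves, so they contain equally many black and white vertices, and $T$ has as many even as odd elements. For $T=\emptyset$, $\{0,1\}$, $\{2,3\}$, $\{1,2\}$, $\{0,3\}$, $\{0,1,2,3\}$ the left half can be completed in $5,2,2,1,1,1$ ways, and the right half is its mirror image. Hence $m(\Gamma)=25+4+4+1+1+1=36$. The edge $e_1$ is used when $1\in T$, so in $4+1+1=6$ matchings. The edge $e_0$ is used in $18$ matchings, because the reflection in the main diagonal exchanges the two edges at $(0,0)$. Using both forces $1\in T$ and $0\notin T$, so $T=\{1,2\}$, and the one matching of this type does contain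 $e_0$. Deleting nothing, $e_0$, $e_1$, or both therefore leaves
\[
36=2^2\cdot 9,\qquad 18=2\cdot 9,\qquad 30=2\cdot 15,\qquad 36-18-6+1=13
\]
matchings, as Theorem~\ref{thm:main} predicts. Other edges behave differently. At the vertex $(1,1)$, the edge $e_1$ and its mirror image in the diagonal lie in $6$ matchings each, so the other two edges, also mirror images, lie in $12$ each. A half-turn carries $\{(1,1),(0,1)\}$ to $g=\{(2,2),(3,2)\}$, the edge that would continue the step-diagonal, and $m(\Gamma-g)=24=2^3\cdot3$. Deleting both edges at a corner leaves no matching at all.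
\end{example}

Linear algebra explains why $r-k$ is the exponent to expect. By Kasteleyn's theorem (Section~\ref{sec:det}), $m(\Gamma)=|\det K|$ for a signed adjacency matrix $K$ between the black and the white vertices. The power of $2$ in the determinant of an integer matrix is at least the dimension of its kernel modulo $2$, and for $\Gamma$ this dimension turns out to be $r$. Deleting an edge changes one entry, so it lowers that dimension by at most one. Hence $2^{r-k}$ divides $m(\Gamma-S)$ for \emph{every} set $S$ of $k\le r$ edges, and Theorem~\ref{thm:main} says that the step-diagonal is extremal: each deletion really costs a factor $2$. The difficulty is exactness. The matrices $(2)$ and $(4)$ agree modulo $2$, so a matrix modulo $2$ does not determine the power of $2$ in its determinant, and we need information modulo $4$.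

We decide exactness for all edge sets at once. For a vertex $v=(x,y)$ put
\[
s(v)=|x-y|,\qquad t(v)=\min(x+y,\;2n-2-x-y)=n-1-|n-1-x-y| .
\]
Thus $s$ measures the distance from the main diagonal and $n-1-t$ the distance from the antidiagonal. Both $s(v)$ and $t(v)$ have the parity of $x+y$, and $t(v)=x+y$ whenever $x+y\le n-1$. Also $s(v)\le t(v)\le n-1$, because $|x-y|\le x+y$ and $|x-y|\le (n-1-x)+(n-1-y)$. For $0\le k\le n-1$, the condition $s(v)\le k\le t(v)$ says that $v$ lies in the tilted rectangle with corners $(k,0)$, $(n-1,n-1-k)$, $(n-1-k,n-1)$, $(0,k)$; see Figure~\ref{fig:grid}, right. Write $[\,P\,]\in\{0,1\}$ for the truth value of a statement $P$. For a white vertex $\omega$ and a black vertex $\beta$ define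
\begin{equation}\label{eq:M}
M(\omega,\beta)=[\,s(\omega)\le t(\beta)+1\le t(\omega)\,]+[\,s(\omega)\le s(\beta)-1\le t(\omega)\,]\ \in\mathbb F_2 .
\end{equation}
For an edge $e$ let $\beta_e$ and $\omega_e$ be its black and white ends, and for an edge set $S$ let $M_S=(M(\omega_e,\beta_f))_{e,f\in S}$, with $\det M_\emptyset=1$. Let $\mathbb Z_{(2)}$ be the ring of rational numbers with odd denominator. Its units are the fractions with odd numerator and denominator, and $\mathbb Z_{(2)}/2\mathbb Z_{(2)}=\mathbb F_2$, so its elements can be reduced modulo $2$.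

\begin{theorem}\label{thm:criterion}
Let $S$ be any set of $k$ edges of $\Gamma$. Then $2^{k-r}m(\Gamma-S)\in\mathbb Z_{(2)}$ and
\[
2^{k-r}m(\Gamma-S)\equiv\det M_S\pmod 2 .
\]
In particular, for $k\le r$ the number $m(\Gamma-S)$ is divisible by $2^{r-k}$, and the quotient is odd if and only if $\det M_S=1$ in $\mathbb F_2$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:criterion}]
Let $0\le i\le r-1$. Since $2i+1\le n-1$, the black end $(i,i)$ of $e_i$ has $(s,t)=(0,2i)$ and the white end $(i+1,i)$ has $(s,t)=(1,2i+1)$. By~\eqref{eq:M},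
\[
M(\omega_{e_i},\beta_{e_j})=[\,1\le 2j+1\le 2i+1\,]+[\,1\le -1\le 2i+1\,]=[\,j\le i\,].
\]
If $S$ is a subset of the step-diagonal ordered by index, then $M_S$ is lower triangular with unit diagonal, so $\det M_S=1$.
\end{proof}

The bound $i\le r-1$ was used to evaluate $t$. For $r\ge2$ the next edge $\{(r,r),(r+1,r)\}$ has $t(\beta)=2r-2$, $t(\omega)=2r-3$ and $s(\beta)=0$, so its diagonal entry of $M$ is $0$; for $r=2$ this is the edge $g$ of Example~\ref{ex:counts}.

The content of Theorem~\ref{thm:criterion} is that $M$ is the reduction modulo $2$ of $2K^{-1}$. Section~\ref{sec:det} reduces the theorem to this fact. Section~\ref{sec:adic} shows that $2K^{-1}$ modulo $2$ is read off from a bilinear form on the kernels of $K$ and $K^T$ modulo $2$. Section~\ref{sec:kernels} identifies these kernels and works the $4\times4$ grid by hand, and Section~\ref{sec:form} carries out the general computation. Sections~\ref{sec:hered} and~\ref{sec:weights} derive the classification and the weighted version.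

\section{Matchings as determinants}\label{sec:det}

Give every horizontal edge the sign $\epsilon_e=+1$ and every vertical edge $\{(x,y),(x,y+1)\}$ the sign $\epsilon_e=(-1)^x$. The boundary of each unit square has two horizontal edges and two vertical edges at consecutive values of $x$, so the product of its four signs is $-1$. There are $2r^2$ vertices of each color; fix an order on each color class. For rational edge weights $w=(w_e)$, zero allowed, let $K_w$ be the square matrix with rows indexed by black and columns by white vertices whose $(\beta,\omega)$ entry is $\epsilon_ew_e$ if $e=\{\beta,\omega\}$ is an edge and $0$ otherwise. Put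
\[
Z(w)=\sum_{\pi}\prod_{e\in\pi}w_e ,
\]
summed over the perfect matchings $\pi$ of $\Gamma$. Let $K$ be the matrix for $w\equiv1$, when $Z(w)=m(\Gamma)$. Giving weight $0$ to the edges of $S$ and weight $1$ to the others yields $Z(w)=m(\Gamma-S)$.

\begin{theorem}[Kasteleyn's theorem]\label{thm:kast}
There is a sign $\eta=\pm1$, independent of $w$, such that $\det K_w=\eta Z(w)$ for all $w$.
\end{theorem}

\begin{proof}
A perfect matching $\pi$ is a bijection from black to white vertices along edges, hence a permutation with respect to the fixed orders. These are the only permutations that contribute to $\det K_w$, and $\pi$ contributes $\operatorname{sgn}(\pi)\prod_{e\in\pi}\epsilon_e\prod_{e\in\pi}w_e$. We must show that $\operatorname{sgn}(\pi)\prod_{e\in\pi}\epsilon_e$ is the same for all $\pi$. The symmetric difference of two perfect matchings is a disjoint union of cycles that alternate between them, and we can pass from one to the other by switching one cycle at a time. So let $\pi,\pi'$ differ along a single cycle $C$ of length $2\ell\ge4$, with $i$ vertices strictly inside. An edge of $\pi$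 at an inside vertex cannot cross $C$, and it cannot end on $C$, whose vertices are matched along $C$. Hence $\pi$ matches the inside vertices among themselves and $i$ is even. Pick's theorem says that a simple lattice polygon with $i$ interior and $b$ boundary lattice points has area $i+b/2-1$, so $C$ encloses $i+\ell-1$ unit squares. Multiply the sign products of these squares: an edge inside $C$ occurs twice and an edge of $C$ once, so $\prod_{e\in C}\epsilon_e=(-1)^{i+\ell-1}=(-1)^{\ell-1}$. This is the ratio of $\prod_{e\in\pi}\epsilon_e$ and $\prod_{e\in\pi'}\epsilon_e$. The permutations $\pi$ and $\pi'$ differ by an $\ell$-cycle, of sign $(-1)^{\ell-1}$, and the two factors cancel.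
\end{proof}

Since $m(\Gamma)>0$, the matrix $K$ is invertible over $\mathbb Q$; the rows of $K^{-1}$ are indexed by white and the columns by black vertices. Changing $k$ weights is a perturbation of rank at most $k$, and its effect is governed by the matrix determinant lemma: if $K$ is an invertible $N\times N$ matrix and $X,Y$ are $N\times k$ matrices, then
\[
\det(K-XY^T)=\det K\cdot\det(I-Y^TK^{-1}X).
\]
Both sides equal $\det\begin{pmatrix}K&X\\ Y^T&I\end{pmatrix}$, computed by eliminating the upper right or the lower left block.

\begin{proposition}\label{prop:perturb}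
Let $S$ be a set of edges and let $H$ be the matrix indexed by $S$ with $H_{ef}=2\epsilon_fK^{-1}(\omega_e,\beta_f)$. If $w_e=1$ for all $e\notin S$, then
\[
Z(w)=m(\Gamma)\cdot\det\bigl(I-\tfrac12H\operatorname{diag}(1-w_f)_{f\in S}\bigr).
\]
\end{proposition}

\begin{proof}
Let $\delta_v$ be the standard basis vector at the vertex $v$. Then $K_w=K-XY^T$, where $X$ has columns $\epsilon_f(1-w_f)\delta_{\beta_f}$ and $Y$ has columns $\delta_{\omega_f}$, $f\in S$. The $(e,f)$ entry of $Y^TK^{-1}X$ is $\epsilon_f(1-w_f)K^{-1}(\omega_e,\beta_f)=\frac12H_{ef}(1-w_f)$. Apply the determinant lemma and cancel the sign $\eta$ of Theorem~\ref{thm:kast}, which is the same on both sides.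
\end{proof}

For $S=\{e\}$ and $w_e=0$ this says that $\frac12H_{ee}$ is the fraction of perfect matchings that contain $e$. In Example~\ref{ex:counts} the values of $H_{ee}$ for $e_0,e_1,g$ are $1,\frac13,\frac23$. All three lie in $\mathbb Z_{(2)}$, and their residues $1,1,0$ tell which deletions cost a factor $2$. We therefore want to show that $2K^{-1}$ has entries in $\mathbb Z_{(2)}$ and to find it modulo $2$.

\section{The inverse of a matrix modulo 2}\label{sec:adic}

The matrix $K$ has size $2r^2$, but we shall see that only an $r\times r$ matrix has to be inverted. Let $v_2$ be the $2$-adic valuation on $\mathbb Q$, with $v_2(0)=\infty$. Every nonzero element of $\mathbb Z_{(2)}$ is a unit times a power of $2$. We use the Smith normal form over this ring: every square matrix $L$ over $\mathbb Z_{(2)}$ can be written $L=P\Delta Q$ with $\Delta$ diagonal and $P,Q$ invertible over $\mathbb Z_{(2)}$. If $c=\dim\ker(L\bmod2)$, exactly $c$ diagonal entries are non-units, and after absorbing units and reordering,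
\begin{equation}\label{eq:smith}
L=P\operatorname{diag}(1,\dots,1,d_1,\dots,d_c)\,Q,\qquad d_1,\dots,d_c\in2\mathbb Z_{(2)} .
\end{equation}
Thus $v_2(\det L)=\sum v_2(d_i)\ge c$, which is the bound used in Section~\ref{sec:intro}. Equality holds exactly when every $d_i/2$ is odd. The following form detects this without computing $P$ and $Q$.

\begin{lemma}\label{lem:adic}
Let $L$ be an $N\times N$ matrix over $\mathbb Z_{(2)}$ and $c=\dim\ker(L\bmod2)$. For $u\in\ker(L\bmod 2)$ and $v\in\ker(L^T\bmod 2)$ with lifts $\tilde u,\tilde v\in\mathbb Z_{(2)}^N$ put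
\[
B(v,u)=\tfrac12\,\tilde v^TL\tilde u\bmod 2 .
\]
Then $B$ is a well-defined bilinear form with values in $\mathbb F_2$. Suppose that $B$ is nondegenerate, that is, its matrix with respect to bases of the two kernels is invertible. Then $v_2(\det L)=c$, the matrix $2L^{-1}$ has entries in $\mathbb Z_{(2)}$, and for each $\delta\in\mathbb Z_{(2)}^N$ the vector $u=2L^{-1}\delta\bmod2$ is the unique element of $\ker(L\bmod2)$ such that
\[
B(v,u)=v^T\delta\bmod 2\qquad\text{for all }v\in\ker(L^T\bmod2).
\]
\end{lemma}

\begin{proof}
All entries of $L\tilde u$ and of $\tilde v^TL$ lie in $2\mathbb Z_{(2)}$. So $\frac12\tilde v^TL\tilde u\in\mathbb Z_{(2)}$. Replacing $\tilde u$ by $\tilde u+2z$ adds $(\tilde v^TL)z\equiv0$, and replacing $\tilde v$ by $\tilde v+2z$ adds $z^T(L\tilde u)\equiv0\pmod 2$. Hence $B$ is well defined, and it is bilinear because sums of lifts are lifts of sums.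

Write $L$ as in~\eqref{eq:smith} and let $\xi_1,\dots,\xi_c$ be the last $c$ standard basis vectors. The vectors $Q^{-1}\xi_j$ reduce to a basis of $\ker(L\bmod2)$, the vectors $(P^T)^{-1}\xi_i$ reduce to a basis of $\ker(L^T\bmod2)$, and in these bases the matrix of $B$ is $\operatorname{diag}(d_1/2,\dots,d_c/2)\bmod2$. If $B$ is nondegenerate, each $d_i$ is $2$ times a unit. Then $v_2(\det L)=c$, and $2L^{-1}=Q^{-1}\operatorname{diag}(2,\dots,2,2/d_1,\dots,2/d_c)P^{-1}$ has entries in $\mathbb Z_{(2)}$. The vector $\tilde u=2L^{-1}\delta$ satisfies $L\tilde u=2\delta$. So its reduction $u$ lies in $\ker(L\bmod2)$, and $B(v,u)=\frac12\tilde v^T\cdot2\delta=\tilde v^T\delta\bmod2$. Uniqueness follows from nondegeneracy.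
\end{proof}

Nondegeneracy cannot be dropped: for $L=(4)$ we have $c=1$, $B=0$, $v_2(\det L)=2$ and $2L^{-1}=\frac12$. The form $B$ depends on $L$ modulo $4$, so it sees the Kasteleyn signs, which are invisible modulo $2$. For $r=1$, with rows $(0,0),(1,1)$ and columns $(1,0),(0,1)$, we have $K=\left(\begin{smallmatrix}1&1\\-1&1\end{smallmatrix}\right)$. Both kernels are spanned by the all-ones vector, and $B$ takes the value $\frac12(1+1-1+1)=1$ on it. Without the sign the value would be $\frac12\cdot4\equiv0$.

\section{The kernels as a commutant}\label{sec:kernels}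

To apply Lemma~\ref{lem:adic} to $K$ we need bases of the two kernels, with integer lifts on which $K$ is easy to evaluate. The product structure of the grid provides them. View a function $F$ on the vertices as the $n\times n$ matrix $(F_{xy})$, with indices $0,\dots,n-1$. Let $A$ be the adjacency matrix of the path $0-1-\cdots-(n-1)$, let $D=\operatorname{diag}((-1)^x)$, and let $E=(I+D)/2$, the projection onto the even coordinates. The signed adjacency operator of $\Gamma$ sends $F$ to the function with value $F_{x-1,y}+F_{x+1,y}+(-1)^x(F_{x,y-1}+F_{x,y+1})$ at $(x,y)$, where terms outside the grid are omitted. In matrix form,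
\[
\mathcal K(F)=AF+DFA .
\]
On functions supported on white vertices $\mathcal K$ acts as $K$, and on functions supported on black vertices it acts as $K^T$. Modulo $2$ we have $D\equiv I$ and $\mathcal K(F)\equiv AF-FA$, so the kernel of $\mathcal K\bmod2$ is the set of matrices over $\mathbb F_2$ that commute with $A$. This is where the grid has to be square: the same matrix $A$ acts on both sides.

Polynomials in $A$ commute with $A$, and the natural basis for them is the one adapted to the path. Let $\mathbf e_0,\dots,\mathbf e_{n-1}$ be the standard basis of $\mathbb Z^n$, so that $A\mathbf e_k=\mathbf e_{k-1}+\mathbf e_{k+1}$ with $\mathbf e_{-1}=\mathbf e_n=0$. Define polynomials in $\mathbb Z[z]$ by the same recurrence,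
\[
U_{-1}=0,\qquad U_0=1,\qquad U_{k+1}=zU_k-U_{k-1} .
\]
By induction on $k$,
\begin{equation}\label{eq:cyclic}
U_k(A)\mathbf e_0=\mathbf e_k\qquad(0\le k\le n).
\end{equation}
In particular $\mathbf e_0$ is a cyclic vector for $A$, over $\mathbb Z$ and over $\mathbb F_2$.

\begin{proposition}\label{prop:kernels}
The matrices $U_{2b+1}(A)$, $0\le b\le r-1$, reduce to a basis of $\ker(K\bmod2)$, and the matrices $U_{2a}(A)$, $0\le a\le r-1$, reduce to a basis of $\ker(K^T\bmod2)$.
\end{proposition}

\begin{proof}
Let $F$ be a matrix over $\mathbb F_2$ that commutes with $A$. Write $F\mathbf e_0=\sum_kc_k\mathbf e_k$ and $p=\sum_kc_kU_k$, so that $F\mathbf e_0=p(A)\mathbf e_0$ by~\eqref{eq:cyclic}. For each $y$,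
\[
F\mathbf e_y=FU_y(A)\mathbf e_0=U_y(A)F\mathbf e_0=U_y(A)p(A)\mathbf e_0=p(A)\mathbf e_y ,
\]
so $F=p(A)$. The matrices $U_0(A),\dots,U_{n-1}(A)$ are linearly independent, since their columns of index $0$ are $\mathbf e_0,\dots,\mathbf e_{n-1}$. Hence they form a basis of $\ker(\mathcal K\bmod2)$. The polynomial $U_k$ contains only powers $z^j$ with $j\equiv k\pmod 2$, and $(A^j)_{xy}=0$ unless $x+y\equiv j\pmod2$. So $U_k(A)$ is supported on white vertices for odd $k$ and on black vertices for even $k$. Since $\ker(\mathcal K\bmod2)$ is the direct sum of $\ker(K\bmod2)$ and $\ker(K^T\bmod2)$ according to color, the basis splits as stated.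
\end{proof}

We use the integer matrices $U_k(A)$ as lifts. For any $p\in\mathbb Z[z]$,
\begin{equation}\label{eq:half}
\mathcal K(p(A))=Ap(A)+Dp(A)A=(I+D)Ap(A)=2EAp(A),
\end{equation}
so the division by $2$ in the definition of $B$ can be carried out exactly: $\frac12\mathcal K(p(A))$ is obtained from $Ap(A)$ by replacing the odd-indexed rows by zero.

\begin{example}\label{ex:four}
Let $r=2$. The recurrence gives $U_0(A)=I$, $U_1(A)=A$ and
\[
A=\begin{pmatrix}0&1&0&0\\1&0&1&0\\0&1&0&1\\0&0&1&0\end{pmatrix},\quad
U_2(A)=A^2-I=\begin{pmatrix}0&0&1&0\\0&1&0&1\\1&0&1&0\\0&1&0&0\end{pmatrix},\quad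
U_3(A)=J=\begin{pmatrix}0&0&0&1\\0&0&1&0\\0&1&0&0\\1&0&0&0\end{pmatrix}.
\]
The white kernel has basis $A,J$ and the black kernel has basis $I,U_2(A)$. We have $A\cdot A=I+U_2(A)$ and $AJ=U_2(A)$, so by~\eqref{eq:half}
\[
\tfrac12\mathcal K(A)=\begin{pmatrix}1&0&1&0\\0&0&0&0\\1&0&2&0\\0&0&0&0\end{pmatrix},\qquad
\tfrac12\mathcal K(J)=\begin{pmatrix}0&0&1&0\\0&0&0&0\\1&0&1&0\\0&0&0&0\end{pmatrix}.
\]
The values of $B$ are the entrywise dot products of these matrices with $I$ and $U_2(A)$:
\[
\begin{pmatrix}B(I,A)&B(I,J)\\B(U_2(A),A)&B(U_2(A),J)\end{pmatrix}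
\equiv\begin{pmatrix}3&1\\4&3\end{pmatrix}\equiv\begin{pmatrix}1&1\\0&1\end{pmatrix}\pmod2 .
\]
The form is nondegenerate, so $v_2(m(\Gamma))=2$. By Lemma~\ref{lem:adic} the column of $2K^{-1}\bmod 2$ at a black vertex $\beta$ is $c_0A+c_1J$, where $c_0+c_1=I_\beta$ and $c_1=U_2(A)_\beta$. For $\beta_{e_0}=(0,0)$ the right sides are $1,0$ and the column is $A$. For $\beta_{e_1}=(1,1)$ they are $1,1$ and the column is $J$. At $\omega_{e_0}=(1,0)$ the matrices $A,J$ have entries $1,0$, and at $\omega_{e_1}=(2,1)$ they have entries $1,1$. So for $S=\{e_0,e_1\}$ the matrix $H$ of Proposition~\ref{prop:perturb} is congruent to $\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$. Its principal minors are odd, which gives the valuations $1,1,0$ of the counts $18,30,13$; for instance $m(\Gamma-S)=\frac14m(\Gamma)\det(2I-H)$ and $\det(2I-H)\equiv\det H\equiv1$.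
\end{example}

Two features of this example persist: the matrices $U_k(A)$ have entries $0$ and $1$, and the matrix of $B$ is upper triangular with ones on and above the diagonal.

\section{The form $B$ and the inverse of $K$}\label{sec:form}

We need two identities. First, $U_n(A)\mathbf e_y=U_y(A)U_n(A)\mathbf e_0=0$ for $0\le y\le n-1$ by~\eqref{eq:cyclic}, so $U_n(A)=0$. Beyond $n$ the sequence is reflected:
\begin{equation}\label{eq:reflect}
U_{n+j}(A)=-U_{n-j}(A)\qquad(0\le j\le n).
\end{equation}
This holds for $j=0$, and for $j=1$ because $U_{n+1}(A)=AU_n(A)-U_{n-1}(A)$. If it holds for $j-1$ and $j$, then $U_{n+j+1}(A)=-AU_{n-j}(A)+U_{n-j+1}(A)=-U_{n-j-1}(A)$. Second, for $k,l\ge0$,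
\begin{equation}\label{eq:product}
U_kU_l=\sum_jU_j,\qquad j=|k-l|,\ |k-l|+2,\ \dots,\ k+l .
\end{equation}
To see this let $k\le l$ and substitute $z=q+q^{-1}$. The recurrence gives $(q-q^{-1})U_l=q^{l+1}-q^{-l-1}$ and hence $U_k=\sum_iq^i=\sum_iq^{-i}$ with $i=-k,-k+2,\dots,k$. Therefore $(q-q^{-1})U_kU_l=\sum_i(q^{l+i+1}-q^{-l-i-1})=(q-q^{-1})\sum_iU_{l+i}$.

The next lemma says that $U_k(A)$ is the indicator function of the vertices of the parity of $k$ in the $k$-th tilted rectangle. This is how $s$ and $t$ enter.

\begin{lemma}\label{lem:entries}
Let $0\le k\le n-1$ and let $v=(x,y)$ be a vertex. Then $U_k(A)_{xy}=[\,s(v)\le k\le t(v)\,]$ if $x+y\equiv k\pmod2$, and $U_k(A)_{xy}=0$ otherwise.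
\end{lemma}

\begin{proof}
By~\eqref{eq:cyclic} and~\eqref{eq:product}, $U_k(A)\mathbf e_y=U_k(A)U_y(A)\mathbf e_0=\sum_jU_j(A)\mathbf e_0$ with $j=|k-y|,|k-y|+2,\dots,k+y$. By~\eqref{eq:cyclic} and~\eqref{eq:reflect}, $U_j(A)\mathbf e_0$ equals $\mathbf e_j$ for $j<n$, zero for $j=n$, and $-\mathbf e_{2n-j}$ for $n<j\le2n$. So $\mathbf e_x$ arises only from $j=x$ and $j=2n-x$. Both have the parity of $x$, so the entry is $0$ unless $x\equiv k+y\pmod 2$. In that case, since $2n-x>n>|k-y|$ always holds,
\[
U_k(A)_{xy}=[\,|k-y|\le x\le k+y\,]-[\,2n-x\le k+y\,].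
\]
If the second bracket is $1$, then $x<2n-x\le k+y$ and $x\ge2n-k-y\ge|k-y|$, the last step because $k,y\le n$; so the first bracket is $1$ as well and the entry is $0$. Hence the entry is $1$ exactly when $|k-y|\le x\le k+y$ and $x+y+k<2n$, and it is $0$ otherwise. The first condition consists of the three inequalities $k\le x+y$, $y\le x+k$, $x\le k+y$, that is, $|x-y|\le k\le x+y$. Since $x+y+k$ is even, the second condition is $k\le2n-2-x-y$.
\end{proof}

The dot product of two functions $F,G$ on the vertices is $\operatorname{tr}(F^TG)$, and $q(A)$ is symmetric for every polynomial $q$. So by~\eqref{eq:half}, for an even polynomial $q$ and an odd polynomial $p$,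
\begin{equation}\label{eq:Btau}
B(q(A),p(A))=\operatorname{tr}\bigl(q(A)EAp(A)\bigr)=\tau(zpq)\bmod2,\qquad \tau(f):=\operatorname{tr}\bigl(Ef(A)\bigr).
\end{equation}
The form $B$ is thus determined by one linear functional, the sum of the even-indexed diagonal entries. Expanding a product by~\eqref{eq:product} produces indices beyond $n$, where Lemma~\ref{lem:entries} does not apply. The reflection~\eqref{eq:reflect} continues the values of $\tau$ by the same linear formula.

\begin{lemma}\label{lem:tau}
$\tau(U_{2d})=r-d$ for $0\le d\le 2r$.
\end{lemma}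

\begin{proof}
Let $0\le d\le r-1$. At $(x,x)$ we have $s=0$ and $t=2\min(x,n-1-x)$, so $U_{2d}(A)_{xx}=[\,d\le x\le n-1-d\,]$ by Lemma~\ref{lem:entries}. This interval consists of $n-2d=2(r-d)$ consecutive integers; their number is even because $n$ is even, so exactly $r-d$ of them are even. For $d=r$ we have $U_n(A)=0$. For $d=r+j$ with $1\le j\le r$, \eqref{eq:reflect} gives $\tau(U_{2d})=-\tau(U_{2(r-j)})=-j=r-d$.
\end{proof}

\begin{proposition}\label{prop:B}
For $0\le a,b\le r-1$ we have $B(U_{2a}(A),U_{2b+1}(A))=[\,a\le b\,]$. Consequently $B$ is nondegenerate, $v_2(m(\Gamma))=r$, and $2K^{-1}$ has entries in $\mathbb Z_{(2)}$.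
\end{proposition}

\begin{proof}
Let $0\le a\le r-1$ and $0\le c\le r$. By~\eqref{eq:product} and Lemma~\ref{lem:tau}, $\tau(U_{2a}U_{2c})=\sum_{d=|a-c|}^{a+c}(r-d)$. This is an arithmetic progression with $2\min(a,c)+1$ terms, centered at $d=\max(a,c)$. The number of terms is odd, so
\[
\tau(U_{2a}U_{2c})=(2\min(a,c)+1)(r-\max(a,c))\equiv r-\max(a,c)\pmod 2 .
\]
Since $zU_{2b+1}=U_{2b}+U_{2b+2}$, formula~\eqref{eq:Btau} gives
\[
B(U_{2a}(A),U_{2b+1}(A))=\max(a,b)+\max(a,b+1)\bmod2 .
\]
The sum is $2b+1$ if $a\le b$ and $2a$ if $a\ge b+1$. The matrix $([\,a\le b\,])_{a,b}$ is triangular with unit diagonal, so $B$ is nondegenerate by Proposition~\ref{prop:kernels}. The remaining claims follow from Lemma~\ref{lem:adic} with $c=r$ and from $m(\Gamma)=|\det K|$.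
\end{proof}

The matrix $([\,a\le b\,])$ forms partial sums, so it is inverted by taking differences. Along $a$, the right side $U_{2a}(A)_\beta$ of the system in Lemma~\ref{lem:adic} is the indicator of an interval, and only the two ends of the interval survive. These are the two terms of~\eqref{eq:M}.

\begin{proposition}\label{prop:inverse}
For every black vertex $\beta$, the column of $2K^{-1}\bmod2$ at $\beta$ is $U_{t(\beta)+1}(A)+U_{s(\beta)-1}(A)$. Consequently $2K^{-1}(\omega,\beta)\equiv M(\omega,\beta)\pmod2$ for all white $\omega$ and black $\beta$.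
\end{proposition}

\begin{proof}
Write $s=s(\beta)$ and $t=t(\beta)$. Both are even, and $t\le n-1$ forces $t\le2r-2$. By Lemma~\ref{lem:adic} with $\delta=\delta_\beta$, the column lies in $\ker(K\bmod2)$, so it equals $\sum_{b=0}^{r-1}c_bU_{2b+1}(A)$, and pairing it with $U_{2a}(A)$ gives, by Proposition~\ref{prop:B} and Lemma~\ref{lem:entries},
\[
\sum_{b\ge a}c_b=U_{2a}(A)_\beta=g_a,\qquad g_a:=[\,s\le2a\le t\,],
\]
for $0\le a\le r-1$. The equation $\sum_{b\ge a}c_b=g_a$ also holds for $a=r$, where the sum is empty and $g_r=0$. Hence $c_a=g_a+g_{a+1}$ for $0\le a\le r-1$. The sequence $g$ is the indicator of the nonempty interval $s/2\le a\le t/2$, so $c_a=1$ exactly for $a=t/2$ and, if $s\ge2$, for $a=s/2-1$. These contribute $U_{t+1}(A)$ and $U_{s-1}(A)$; for $s=0$ the second term is $U_{-1}(A)=0$. Both indices are odd and at most $n-1$, so Lemma~\ref{lem:entries} evaluates the column at $\omega$ and gives~\eqref{eq:M}. For $s=0$ the second bracket of~\eqref{eq:M} is $0$, as required.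
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Take $w_e=0$ for $e\in S$ in Proposition~\ref{prop:perturb}. Then
\[
2^{k-r}m(\Gamma-S)=2^{-r}m(\Gamma)\cdot\det(2I-H).
\]
By Proposition~\ref{prop:B} the first factor is an odd integer and $H$ has entries in $\mathbb Z_{(2)}$. By Proposition~\ref{prop:inverse}, $H\equiv M_S\pmod 2$, since the signs $\epsilon_f$ are $1$ modulo $2$. So the right side lies in $\mathbb Z_{(2)}$ and is congruent to $\det M_S$. If $k\le r$, then $m(\Gamma-S)/2^{r-k}$ lies in $\mathbb Z_{(2)}$ and its denominator is a power of $2$, so it is an integer.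
\end{proof}

\section{Edge sets that behave like the step-diagonal}\label{sec:hered}

Theorem~\ref{thm:criterion} applies to every edge set, and we can ask what singles out the step-diagonal. For $\rho=0,\dots,r-1$, \emph{layer} $\rho$ is the concentric square cycle formed by the vertices with $\min(x,y,n-1-x,n-1-y)=\rho$ (Figure~\ref{fig:grid}, left). An edge \emph{lies on a layer} if both its ends belong to the same layer; otherwise it joins two different layers. Since $x+y-|x-y|=2\min(x,y)$ and $x+y+|x-y|=2\max(x,y)$,
\[
t(v)-s(v)=\min\bigl(2\min(x,y),\;2n-2-2\max(x,y)\bigr),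
\]
so $v$ belongs to layer $(t(v)-s(v))/2$.

\begin{theorem}[Single edges]\label{thm:single}
Let $e$ be an edge of $\Gamma$. If $e$ lies on one of the $r$ layers, then $v_2(m(\Gamma-e))=r-1$. If $e$ joins two different layers, then $2^r$ divides $m(\Gamma-e)$.
\end{theorem}

\begin{proof}
Write $\beta=\beta_e$ and $\omega=\omega_e$. Along an edge, $x-y$ and $n-1-x-y$ change by $\pm1$, hence so do their absolute values, and so $s(\omega)=s(\beta)\pm1$ and $t(\omega)=t(\beta)\pm1$. If $t(\omega)=t(\beta)+1$, the first bracket in~\eqref{eq:M} is $1$ because $s(\omega)\le t(\omega)$; if $t(\omega)=t(\beta)-1$, it is $0$. If $s(\omega)=s(\beta)-1$, the second bracket is $1$ for the same reason; if $s(\omega)=s(\beta)+1$, it is $0$. Thus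
\[
M(\omega,\beta)=[\,t(\omega)-t(\beta)=1\,]+[\,s(\omega)-s(\beta)=-1\,].
\]
This is $1$ when exactly one bracket is $1$, that is, when $s$ and $t$ both increase or both decrease along $e$. That happens exactly when $t-s$ is the same at both ends, so when $e$ lies on a layer. By Theorem~\ref{thm:criterion}, $2^{1-r}m(\Gamma-e)$ is an integer congruent to $M(\omega,\beta)$.
\end{proof}

\begin{definition}
An edge set $S$ is \emph{hereditary} if $v_2(m(\Gamma-T))=r-|T|$ for all $T\subseteq S$. The \emph{digraph of $S$} has vertex set $S$ and an arc $e\to f$ whenever $e\ne f$ and $M(\omega_e,\beta_f)=1$.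
\end{definition}

Theorem~\ref{thm:main} says that the step-diagonal is hereditary, and the reason was that $M_S$ is triangular with unit diagonal. No other reason is possible.

\begin{theorem}[Classification]\label{thm:class}
An edge set $S$ is hereditary if and only if \emph{(i)} every edge of $S$ lies on a layer, and \emph{(ii)} the digraph of $S$ has no directed cycle. Every hereditary set has at most $r$ edges, and the step-diagonal attains this bound.
\end{theorem}

\begin{proof}
By Theorem~\ref{thm:criterion}, $v_2(m(\Gamma-T))=r-|T|$ if and only if $\det M_T=1$. So $S$ is hereditary if and only if all principal minors $\det M_T$ of $M_S$ equal $1$. By the proof of Theorem~\ref{thm:single}, condition (i) says that the diagonal entries of $M_S$ are $1$.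

Assume (i) and (ii). A digraph without directed cycles has an ordering of its vertices in which every arc goes from a later to an earlier vertex: place first a vertex with no outgoing arc, remove it, and repeat. In this ordering $M_S$ is lower triangular with unit diagonal, and so is each $M_T$.

Conversely, let all principal minors be $1$. The $1\times1$ minors give (i). Suppose that there is a directed cycle, and take a shortest one, with vertex set $T$. An arc $e\to f$ inside $T$ that is not on the cycle skips the successor of $e$, so together with the path from $f$ to $e$ along the cycle it forms a shorter directed cycle. Hence there is no such arc, and $M_T=I+P$ for the permutation matrix $P$ of the cycle. The all-ones vector is in the kernel of $I+P$ over $\mathbb F_2$, so $\det M_T=0$, a contradiction.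

If $S$ is hereditary, then $r-|S|=v_2(m(\Gamma-S))\ge0$ because $m(\Gamma-S)$ is an integer.
\end{proof}

For example, two edges of a hereditary set have no common end. If $e\neq f$ lie on layers and $\beta_e=\beta_f$, then $M(\omega_e,\beta_f)=M(\omega_e,\beta_e)=1$ and $M(\omega_f,\beta_e)=M(\omega_f,\beta_f)=1$, which is a directed cycle of length $2$; if $\omega_e=\omega_f$, the same two entries equal $M(\omega_f,\beta_f)$ and $M(\omega_e,\beta_e)$. The two edges at a corner in Example~\ref{ex:counts} are of this kind.

Formula~\eqref{eq:M} depends only on $s$ and $t$. So each edge may be replaced separately by its image under a symmetry that preserves $s$, $t$ and the colors. This is more than a symmetry of $\Gamma$ applied to the whole set.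

\begin{corollary}\label{cor:families}
Fix an even $\sigma$ with $0\le\sigma\le2r-2$. For each $\rho$ with $0\le\rho\le r-1-\sigma/2$ choose one edge $f_\rho$ among the images of $\{(\rho+\sigma,\rho),(\rho+\sigma+1,\rho)\}$ under the group generated by the reflections in the two diagonals of the square, the choices for different $\rho$ being independent. Then $\{f_\rho\}$ is hereditary: deleting any $k$ of these edges leaves $2^{r-k}$ times an odd number of perfect matchings. For $\sigma=0$ this gives $4^r$ hereditary sets of the maximal size $r$, one of which is the step-diagonal.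
\end{corollary}

\begin{proof}
The reflection $(x,y)\mapsto(y,x)$ fixes $x+y$ and negates $x-y$. The reflection $(x,y)\mapsto(n-1-y,n-1-x)$ fixes $x-y$ and sends $x+y$ to $2n-2-x-y$. Both therefore preserve $s$, $t$ and the color. Since $\sigma$ is even, $(\rho+\sigma,\rho)$ is black, and since $\sigma+2\rho+1\le n-1$, the function $t$ equals $x+y$ at both ends of the given edge. So the black end of $f_\rho$ has $(s,t)=(\sigma,\sigma+2\rho)$ and the white end has $(s,t)=(\sigma+1,\sigma+2\rho+1)$. By~\eqref{eq:M},
\[
M(\omega_{f_\rho},\beta_{f_{\rho'}})=[\,\sigma+1\le\sigma+2\rho'+1\le\sigma+2\rho+1\,]+[\,\sigma+1\le\sigma-1\le\sigma+2\rho+1\,]=[\,\rho'\le\rho\,].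
\]
The diagonal entries are $1$ and every arc lowers $\rho$, so Theorem~\ref{thm:class} applies. For $\sigma=0$ the images of $e_\rho$ are the two edges of layer $\rho$ at its corner $(\rho,\rho)$ and the two at its corner $(n-1-\rho,n-1-\rho)$. These corners are different black vertices because $n-1$ is odd, so the four images are distinct. Edges with different $\rho$ lie on different layers, so the $4^r$ choices give $4^r$ different sets.
\end{proof}

\section{Integer weights}\label{sec:weights}

Deleting an edge sets its weight to $0$, and Proposition~\ref{prop:perturb} allows any weight. For $r=1$ and $S=\{e_0\}$ we have $Z(w)=w_{e_0}+1$. This is odd for even $w_{e_0}$, twice an odd number for $w_{e_0}\equiv1\pmod4$, and divisible by $4$ for $w_{e_0}\equiv3\pmod 4$. On a hereditary set the edges obey this rule independently.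

\begin{theorem}[Weighted version]\label{thm:weights}
Let $S$ be hereditary, for instance the step-diagonal. Give each $e\in S$ an integer weight $w_e$ and all other edges the weight $1$, and let $\kappa$ be the number of $e\in S$ with $w_e$ even. Then $2^{r-\kappa}$ divides $Z(w)$, and the quotient is odd if and only if no $w_e$ is congruent to $3$ modulo $4$.
\end{theorem}

\begin{proof}
By Theorem~\ref{thm:class}, $\kappa\le|S|\le r$, and $S$ can be ordered so that $M_S$ is lower triangular with unit diagonal; this is the only use of the hypothesis. Let $H$ be as in Proposition~\ref{prop:perturb}, so that $H$ has entries in $\mathbb Z_{(2)}$ and $H\equiv M_S\pmod2$. Let $H_f$ be the column of $H$ at $f$ and $\mathbf 1_f$ the standard basis vector at $f$. The column at $f$ of $I-\frac12H\operatorname{diag}(1-w_f)$ is $\mathbf 1_f-\frac{1-w_f}2H_f$. If $w_f$ is odd, this column has entries in $\mathbb Z_{(2)}$, and its diagonal entry is congruent to $1+\frac{1-w_f}2$, which is odd for $w_f\equiv1$ and even for $w_f\equiv3\pmod4$. If $w_f$ is even, multiply the column by $2$; it becomes $2\cdot\mathbf 1_f-(1-w_f)H_f\equiv H_f\pmod 2$,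 with odd diagonal entry. Let $Y$ be the resulting matrix over $\mathbb Z_{(2)}$. Modulo $2$ each column of $Y$ is a combination of $\mathbf 1_f$ and $H_f$, so $Y$ is lower triangular modulo $2$, and $\det Y$ is odd if and only if no $w_f$ is congruent to $3$ modulo $4$. By Proposition~\ref{prop:perturb},
\[
2^{\kappa-r}Z(w)=2^{-r}m(\Gamma)\cdot\det Y ,
\]
where $2^{-r}m(\Gamma)$ is an odd integer. The left side lies in $\mathbb Z_{(2)}$ and its denominator is a power of $2$, so it is an integer, and it has the parity of $\det Y$.
\end{proof}

Theorem~\ref{thm:main} is the case in which $S$ is the step-diagonal and $w_e\in\{0,1\}$.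

\begin{thebibliography}{1}

\bibitem{BL}
Grant T. Barkley and Ricky Ini Liu, \emph{Channels, Billiards, and Perfect Matching 2-Divisibility}, arXiv:1911.08102 (2019).

\end{thebibliography}
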